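
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Unimodular rows of length $d+1$ over graded domains of dimension $d$}


\begin{abstract}
Let $R=\bigoplus_{i\ge 0}R_i$ be a commutative Noetherian graded domain of dimension $d\ge 2$ with $R_+\neq 0$ and $\dim R_0\ge 1$. We prove that every unimodular row of length $d+1$ over $R$ can be reduced to $(1,0,\ldots,0)$ by elementary operations. Neither regularity of $R$ nor finiteness over a field is needed. This answers a question from a paper of Banerjee; the conclusion was known when $R$ is in addition regular and essentially of finite type over a field. The theorem follows from a comparison of the orbit sets $\operatorname{Um}_n/\mathrm{E}_n$ of $R$ and $R_0$ for Noetherian graded rings that satisfy certain dimension bounds and need not be domains.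
\end{abstract}

\section{The question and the answer}

All rings are commutative and Noetherian with identity. For a ring $A$, a row $(a_1,\ldots,a_n)\in A^n$ is \emph{unimodular} if its entries generate the unit ideal, and $\operatorname{Um}_n(A)$ is the set of unimodular rows of length $n$. Let $\mathrm{E}_n(A)\subset \mathrm{GL}_n(A)$ be the subgroup generated by the elementary matrices, acting on rows from the right, and let $e_1=(1,0,\ldots,0)$. The equality
\[
\operatorname{Um}_n(A)=e_1\mathrm{E}_n(A)
\]
says that a kind of Euclidean algorithm works in length $n$: every unimodular row can be brought to $e_1$ by repeatedly adding a multiple of one entry to another. In particular every such row is then the first row of an invertible matrix, and the projective module it defines is free.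

How long must the rows be? Bass' theorem (Lemma~\ref{lem:bass} below) says that $n\ge \dim A+2$ always suffices. Length $\dim A+1$ does not suffice in general; coordinate rings of real spheres show this (Proposition~\ref{prop:sphere}). But it does suffice for a polynomial ring $A[T]$ of dimension $d\geq 2$, by a theorem of Suslin, which is recovered in Section~\ref{sec:complements}. Polynomial rings have one advantage: modulo a monic polynomial, $A[T]$ becomes a finite module over $A$, so an entry that has been made monic allows one to continue over a smaller ring. A polynomial ring is the simplest example of a positively graded ring, so one may hope that the same gain is available for a graded ring $R=\bigoplus_{i\ge0}R_i$ with $R_+:=\bigoplus_{i\ge1}R_i\ne0$.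

The following result of this kind is the known starting point of the problem, which comes from \cite{Ban}. Let $\mathrm{H}_n(A)$ be the set of matrices $\alpha\in\mathrm{GL}_n(A)$ that are homotopic to the identity, that is, $\alpha=\beta(1)$ for some $\beta(T)\in\mathrm{GL}_n(A[T])$ with $\beta(0)=\mathrm{Id}$; then $\mathrm{E}_n(A)\subset\mathrm{H}_n(A)$. If $R$ is a Noetherian graded domain with $R_+\ne0$, $\dim R=d\ge2$ and $\dim R_0\ge1$, then
\[
\operatorname{Um}_{d+1}(R)=e_1\mathrm{H}_{d+1}(R).
\]
If moreover $R$ is regular and essentially of finite type over a field, then $\mathrm{H}_{d+1}(R)=\mathrm{E}_{d+1}(R)$, and so $\operatorname{Um}_{d+1}(R)=e_1\mathrm{E}_{d+1}(R)$. In this argument regularity enters only through the passage from $\mathrm{H}_{d+1}$ to $\mathrm{E}_{d+1}$. The problem is whether regularity is actually necessary for the last conclusion when $R$ is essentially of finite type over a field. It is not, and finiteness over a field is not needed either.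

\begin{theorem}\label{thm:main}
Let $R=\bigoplus_{i\ge0}R_i$ be a commutative Noetherian graded domain with $R_+\ne0$, $\dim R=d\ge2$ and $\dim R_0\ge1$. Then
\[
\operatorname{Um}_{d+1}(R)=e_1\mathrm{E}_{d+1}(R).
\]
\end{theorem}

The proof does not go through $\mathrm{H}_{d+1}$. It rests on the following statement, in which $R$ need not be a domain. For a maximal ideal $\mathfrak m$ of $R_0$ put $R_{\mathfrak m}:=(R_0\setminus\mathfrak m)^{-1}R$; this is a graded ring with degree-$0$ part the local ring $(R_0)_{\mathfrak m}$.

\begin{theorem}\label{thm:compare}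
Let $R=\bigoplus_{i\ge0}R_i$ be a Noetherian graded ring and $n\ge3$. Assume that for every maximal ideal $\mathfrak m$ of $R_0$
\begin{equation}\label{eq:hyp}
n\ge\dim R_{\mathfrak m}+1\qquad\text{and}\qquad n\ge\dim(R/\mathfrak mR)+2 .
\end{equation}
Then every $v\in\operatorname{Um}_n(R)$ satisfies $v\in v(0)\,\mathrm{E}_n(R)$, where $v(0)\in\operatorname{Um}_n(R_0)$ is the degree-$0$ part of $v$. Consequently
\[
\operatorname{Um}_n(R_0)/\mathrm{E}_n(R_0)\longrightarrow\operatorname{Um}_n(R)/\mathrm{E}_n(R)
\]
is bijective. In particular, $\operatorname{Um}_n(R)=e_1\mathrm{E}_n(R)$ if and only if $\operatorname{Um}_n(R_0)=e_1\mathrm{E}_n(R_0)$.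
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:compare}]
Put $n=d+1\ge3$ and let $\mathfrak m\subset R_0$ be maximal. Then $\dim R_{\mathfrak m}\le d=n-1$. The domain $R_0$ is not a field because $\dim R_0\ge1$, so $\mathfrak m\ne0$ and $\mathfrak mR\ne0$. A chain of primes of $R$ containing $\mathfrak mR$ can therefore be extended downward by the prime $(0)$, and $\dim R/\mathfrak mR\le d-1=n-2$. Thus \eqref{eq:hyp} holds. Since $R/R_+=R_0$ is a domain, $R_+$ is a nonzero prime, so $\dim R_0\le d-1$ and $\operatorname{Um}_{d+1}(R_0)=e_1\mathrm{E}_{d+1}(R_0)$ by Bass' theorem. Theorem~\ref{thm:compare} transfers this equality to $R$.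
\end{proof}

This deduction shows what each hypothesis of Theorem~\ref{thm:main} does. The condition $\dim R_0\ge1$ makes the fibers $R/\mathfrak mR$ smaller than $R$, and $R_+\neq0$ makes $R_0$ smaller than $R$; in both places the domain property turns ``nonzero'' into a drop of dimension.

\medskip
\noindent\textbf{Idea of the proof of Theorem~\ref{thm:compare}.} Suppose first that $R_0$ is local with maximal ideal $\mathfrak m$, and let $\ell=\dim R/\mathfrak mR$. By elementary operations we give $\ell$ entries of the row prescribed components of highest degree, which form a system of parameters of the fiber $R/\mathfrak mR$. This plays the role of making an entry monic: modulo these $\ell$ entries $R$ becomes a finite $R_0$-module, hence semilocal, and the remaining $n-\ell\ge2$ entries can be reduced there. For general $R_0$ the grading connects $v$ to $v(0)$ by a path, and Suslin's local--global principle reduces to the local case.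

\medskip
\noindent\textbf{Plan.} Section~\ref{sec:prelim} collects elementary moves. Section~\ref{sec:example} treats the non-regular ring $A[t^2,t^3]$ over a discrete valuation ring $A$ by hand; the main idea is already visible there. Sections~\ref{sec:localbase} and \ref{sec:local} carry it out over an arbitrary local base. Section~\ref{sec:lg} recalls the local--global principle, with proof, and Section~\ref{sec:proofs} proves Theorem~\ref{thm:compare}. Section~\ref{sec:complements} contains consequences and examples on the sharpness of the hypotheses.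

\section{Elementary moves}\label{sec:prelim}

Write $\varepsilon_1,\ldots,\varepsilon_n$ for the standard rows (so $\varepsilon_1=e_1$), $\varepsilon_i^{\top}$ for the standard columns, and $e_{ij}(g)=I+g\,\varepsilon_i^{\top}\varepsilon_j$ for $i\ne j$. The row $v\,e_{ij}(g)$ arises from $v$ by adding $gv_i$ to $v_j$. We call adding to one entry a linear combination of the \emph{other} entries an elementary operation. If $n\ge2$ and some entry of $v$ equals $1$, then $v\in e_1\mathrm{E}_n$: clear the other entries with it, and if it stands in position $j\ne1$, add it to the first entry and then subtract the first entry from the $j$th. If $A\to C$ is a surjective ring homomorphism, then $\mathrm{E}_n(A)\to\mathrm{E}_n(C)$ is surjective, because each $e_{ij}(g)$ lifts.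

The height of an ideal is the minimum of the heights of the primes containing it; the unit ideal has height $\infty$.

\begin{lemma}\label{lem:avoid}
Let $P_1,\ldots,P_s$ be pairwise incomparable primes of a ring $S$, and let $J$ be an ideal contained in none of them. There is a \emph{finite} set $G\subset J$ such that for every $b\in S$ some $g\in G$ satisfies $b+g\notin P_1\cup\cdots\cup P_s$.
\end{lemma}

\begin{proof}
Let $\Sigma\subset\{1,\ldots,s\}$. If the ideal $J\cap\bigcap_{l\notin\Sigma}P_l$ were contained in $P_i$ for some $i\in\Sigma$, then $J\subset P_i$ or $P_l\subset P_i$ for some $l\notin\Sigma$, which is excluded. By prime avoidance there is $g_\Sigma\in J$ with $g_\Sigma\in P_l$ exactly for $l\notin\Sigma$. Let $G$ be the set of all $g_\Sigma$. Given $b$, take $\Sigma=\{l:b\in P_l\}$. For $l\in\Sigma$ we have $b\in P_l$, $g_\Sigma\notin P_l$; for $l\notin\Sigma$ we have $b\notin P_l$, $g_\Sigma\in P_l$. In both cases $b+g_\Sigma\notin P_l$.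
\end{proof}

\begin{lemma}[General position]\label{lem:genpos}
Let $I$ be an ideal of a ring $S$ with $\operatorname{ht}I\ge j$, and let $a,b_1,\ldots,b_s\in S$ with $I+(a,b_1,\ldots,b_s)=S$. Then there are $c_1,\ldots,c_s\in S$ with
\[
\operatorname{ht}\bigl(I+(b_1+c_1a,\ldots,b_s+c_sa)\bigr)\ge j+s .
\]
\end{lemma}

\begin{proof}
Put $I_i=I+(b_1+c_1a,\ldots,b_i+c_ia)$. We choose the $c_i$ inductively such that every prime $Q\supseteq I_i$ with $a\notin Q$ has height at least $j+i$. For $i=0$ this holds by assumption. Given $I_i$, let $P_1,\ldots,P_r$ be the minimal primes of $I_i$ that do not contain $a$. They are pairwise incomparable and do not contain $aS$, so Lemma~\ref{lem:avoid} with $J=aS$ gives $c_{i+1}$ with $b_{i+1}+c_{i+1}a\notin P_l$ for all $l$. Now let $Q\supseteq I_{i+1}$ be a prime with $a\notin Q$. It contains a minimal prime of $I_i$, which also omits $a$ and so is some $P_l$; and $Q\ne P_l$ because of the element $b_{i+1}+c_{i+1}a$. Hence $\operatorname{ht}Q\ge\operatorname{ht}P_l+1\ge j+i+1$.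

Finally, every prime containing $I_s$ omits $a$: a prime containing both would contain $I+(a,b_1,\ldots,b_s)=S$.
\end{proof}

\begin{lemma}\label{lem:bass}
\textup{(a)} \textup{(Bass)} If $n\ge\dim A+2$, then $\operatorname{Um}_n(A)=e_1\mathrm{E}_n(A)$.

\textup{(b)} If $C$ is semilocal and $n\ge2$, then $\operatorname{Um}_n(C)=e_1\mathrm{E}_n(C)$.
\end{lemma}

\begin{proof}
The zero ring is trivial in both parts.

(a) Let $v\in\operatorname{Um}_n(A)$. Apply Lemma~\ref{lem:genpos} with $I=0$, $j=0$, $a=v_1$ and $b$'s equal to $v_2,\ldots,v_n$: after elementary operations $\operatorname{ht}(v_2,\ldots,v_n)\ge n-1>\dim A$, so $v_2,\ldots,v_n$ generate the unit ideal. A combination of them added to $v_1$ makes $v_1=1$.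

(b) Let $M_1,\ldots,M_r$ be the maximal ideals of $C$ and $u\in\operatorname{Um}_n(C)$. For each $l$ with $u_1\in M_l$ choose $i(l)\ge2$ with $u_{i(l)}\notin M_l$. By the Chinese remainder theorem there are $c_2,\ldots,c_n\in C$ such that $c_i\equiv1$ mod $M_l$ if $u_1\in M_l$ and $i=i(l)$, and $c_i\equiv0$ mod $M_l$ otherwise. Then $u_1'=u_1+\sum_{i\ge2}c_iu_i$ lies in no $M_l$ and is a unit. Replace $u_1$ by $u_1'$ and add $(1-u_2)(u_1')^{-1}u_1'$ to $u_2$; the second entry becomes $1$.
\end{proof}

\section{The idea on the ring $A[t^2,t^3]$}\label{sec:example}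

Let $A$ be a discrete valuation ring with uniformizer $\pi$, residue field $k$ and fraction field $K$, and let $R=A[t^2,t^3]\subset A[t]$ with $\deg t=1$. It has the $A$-basis $1,t^2,t^3,t^4,\ldots$, and $R_0=A$. Since $A[t]$ is integral over $R$, we have $\dim R=2$. The ring $R$ is not regular: in the maximal ideal $\mathfrak n=(\pi,t^2,t^3)$ the three generators are linearly independent modulo $\mathfrak n^2=(\pi^2,\pi t^2,\pi t^3,t^4,t^5,t^6)$, while $\dim R_{\mathfrak n}\le2$.

We show that $\operatorname{Um}_3(R)=e_1\mathrm{E}_3(R)$. The idea is to make one entry monic in $t$ by adding an element of the ideal $J$ generated by the other two, and then to work modulo this entry over a semilocal ring. A suitable element of $J$ exists because $R/J$ can be made an $A$-module of finite length. Let $(v_0,v_1,v_2)\in\operatorname{Um}_3(R)$ and let $F_m$ be the $A$-span of the $t^i\in R$ with $i\le m$.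

\smallskip
\emph{Step 1.} By Lemma~\ref{lem:genpos} (with $I=0$, $a=v_0$) we may add multiples of $v_0$ to $v_1,v_2$ so that $J=(v_1,v_2)$ has height at least $2$.

\smallskip
\emph{Step 2: $R/J$ is an $A$-module of finite length.} Let $q\supseteq J$ be a prime; it has height at least $2$. The ring $R[1/\pi]=K[t^2,t^3]$ has dimension one, so $\pi\in q$. The ideal $\pi R$ is prime, with $R/\pi R=k[t^2,t^3]$, and has height one by Krull's theorem. So $q\supsetneq\pi R$, and $R/q$ is the quotient of the one-dimensional affine domain $k[t^2,t^3]$ by a nonzero prime, hence a field finite over $k$. Thus all primes containing $J$ are maximal with residue fields finite over $k$. The Noetherian ring $R/J$ is Artinian, it has a finite filtration whose quotients are such fields $R/q$, and so it has finite length over $A$.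

\smallskip
\emph{Step 3: make $v_0$ monic.} The images of $F_0\subset F_1\subset\cdots$ exhaust the finite-length module $R/J$, so $F_{N-1}\to R/J$ is onto for some $N\geq 1$. Choose $a\geq 1$ with $2a\ge N$ and $2a>\deg v_0$, and $g\in F_{N-1}$ with $t^{2a}-g\in J$. Adding this combination of $v_1,v_2$ to $v_0$ gives $v_0'=t^{2a}+(\text{terms of lower degree})$.

\smallskip
\emph{Step 4: reduce modulo $v_0'$.} For $r\ge2a+2$ the monomial $t^{r-2a}$ lies in $R$ and $t^r-v_0't^{r-2a}\in F_{r-1}$. Hence $R=F_{2a+1}+v_0'R$, so $C=R/(v_0')$ is a finite $A$-module and therefore a semilocal ring. The row $(v_1,v_2)$ is unimodular over $C$, and by Lemma~\ref{lem:bass}(b) elementary operations over $C$, lifted to $R$, give $v_1\in1+v_0'R$. Subtracting a multiple of $v_0'$ makes $v_1=1$. \hfill$\square$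

\smallskip
Regularity played no role. The height in Step~1 matters, however. The ideal $J=(1-\pi t^2)$ has height one; every nonzero element of it has leading coefficient divisible by $\pi$, so it can never supply a monic polynomial.

For the general theorem three things must be added. The fiber $R/\mathfrak mR$ may have dimension $\ell>1$; then $\ell$ entries must be given prescribed leading forms, one after the other, without losing the heights needed for the next step. Step~2 must be proved for any Noetherian graded ring over a local ring. And $R_0$ need not be local.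

\section{Graded rings over a local base}\label{sec:localbase}

We use the following standard facts about a Noetherian graded ring $R=\bigoplus_{i\ge0}R_i$ (see \cite[\S1.5]{BH}): $R_0$ is Noetherian, $R$ is a finitely generated $R_0$-algebra, each $R_i$ is a finitely generated $R_0$-module, and the minimal primes of $R$ are homogeneous.

In this section and the next, $(A,\mathfrak m,k)$ is a Noetherian local ring and $S=\bigoplus_{i\ge0}S_i$ is a Noetherian graded ring with $S_0=A$; in particular $\dim S<\infty$. Put $F_m=\bigoplus_{i\le m}S_i$ (with $F_{-1}=0$). For $h\in S_m$ we say that $v\in S$ \emph{has top form} $h$ if $v-h\in F_{m-1}$.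

The next lemma replaces Steps~2 and~3 of the example. The difficulty is that a maximal ideal of $S$ need not lie over $\mathfrak m$; we must see that every prime of the largest possible height $\dim S$ does. The dimension inequality bounds the height of a prime from above; the grading provides the matching lower bound for $\dim S$, through the ideal of elements of positive degree.

\begin{lemma}\label{lem:finite}
Let $J\subset S$ be an ideal with $\operatorname{ht}J\ge\dim S$. Then $S/J$ is an $A$-module of finite length. Moreover there is $N\ge1$ such that for all $m\ge N$ and $h\in S_m$ some $f\in J$ has top form $h$.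
\end{lemma}

\begin{proof}
If $J=S$, take $N=1$ and $f=h$. Let $J\ne S$, put $\delta=\dim S$, and let $q$ be a prime minimal over $J$. Then $\operatorname{ht}q=\delta$. A chain of length $\delta$ ending in $q$ starts at a minimal prime $p$ of $S$, and $\operatorname{ht}(q/p)=\delta$. Since $p$ is homogeneous, $\bar S=S/p$ is a graded domain, whose degree-$0$ part $A'$ is a local domain, a quotient of $A$. Let $K'=\operatorname{Frac}A'$ and let $t$ be the transcendence degree of $\operatorname{Frac}\bar S$ over $K'$.

\emph{Claim: $\dim A'+t\le\dim\bar S$.} The ring $\bar S\otimes_{A'}K'$ is an affine $K'$-domain of dimension $t$, so all its maximal ideals have height $t$. One of them is $\bar S_+\otimes_{A'}K'$, with quotient $K'$. Since $\bar S_+\cap A'=0$, passing to $\bar S\otimes_{A'}K'$ does not change the height of $\bar S_+$, so $\operatorname{ht}\bar S_+=t$. As $\bar S/\bar S_+=A'$, the claim follows.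

Let $p'=(q/p)\cap A'$, and write $\kappa(\cdot)$ for residue fields. The dimension inequality \cite[Thm.~15.5]{Mat} for the finitely generated extension of domains $A'\subset\bar S$ states
\[
\operatorname{ht}(q/p)+\operatorname{trdeg}_{\kappa(p')}\kappa(q)\le\operatorname{ht}p'+t .
\]
Together with the claim this gives
\[
\dim A'+t\le\dim\bar S\le\delta=\operatorname{ht}(q/p)\le\operatorname{ht}p'+t-\operatorname{trdeg}_{\kappa(p')}\kappa(q)\le\dim A'+t-\operatorname{trdeg}_{\kappa(p')}\kappa(q).
\]
So $\operatorname{trdeg}_{\kappa(p')}\kappa(q)=0$ and all inequalities are equalities. Hence $\operatorname{ht}p'=\dim A'$, so $p'$ is the maximal ideal of the local domain $A'$, and $\kappa(q)$ is algebraic over $\kappa(p')=k$. Therefore $q\cap A=\mathfrak m$, and $S/q$ is a finitely generated $k$-algebra and a domain whose fraction field is algebraic over $k$; it is a field finite over $k$.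

Every prime minimal over $J$ is thus maximal, so the Noetherian ring $S/J$ is Artinian. It has a finite filtration with quotients of the form $S/q$, and so it has finite length over $A$.

The images of $F_0\subset F_1\subset\cdots$ in $S/J$ are $A$-submodules with union $S/J$, so $F_{N-1}\to S/J$ is onto for some $N\ge1$. For $h\in S_m$ with $m\ge N$ choose $g\in F_{N-1}\subset F_{m-1}$ with $h-g\in J$, and put $f=h-g$.
\end{proof}

The second lemma replaces division by a monic polynomial.

\begin{lemma}\label{lem:division}
For $0\le i<\ell$ let $h_i\in S_{r_i}$ with $r_i\ge1$, such that $S/(\mathfrak m,h_0,\ldots,h_{\ell-1})$ is finite over $k$, and let $v_i\in S$ with $v_i-h_i\in F_{r_i-1}$, that is, $v_i$ has top form $h_i$. Then $S/(v_0,\ldots,v_{\ell-1})$ is a finite $A$-module, hence a semilocal ring (possibly zero).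
\end{lemma}

\begin{proof}
Let $B=S/(h_0,\ldots,h_{\ell-1})$, a graded ring whose components $B_r$ are finitely generated $A$-modules. As $B/\mathfrak mB$ is finite over $k$, there is $M\ge 1$ with $B_r=\mathfrak mB_r$ for $r\ge M$, and $B_r=0$ for these $r$ by Nakayama's lemma. So for $r\ge M$ every $x\in S_r$ has the form $x=\sum_ih_iy_i$ with $y_i\in S_{r-r_i}$ (zero if $r_i>r$), and
\[
x-\sum_iv_iy_i=\sum_i(h_i-v_i)y_i\in F_{r-1}.
\]
By induction on $r$ we get $S=F_{M-1}+(v_0,\ldots,v_{\ell-1})$, and $F_{M-1}$ is a finitely generated $A$-module. A nonzero ring that is finite over a local ring is semilocal.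
\end{proof}

\section{The local case}\label{sec:local}

\begin{proposition}\label{prop:local}
Let $A$ and $S$ be as in Section~\ref{sec:localbase}, and let $n\ge\dim S+1$ and $n\ge\dim(S/\mathfrak mS)+2$. Then $\operatorname{Um}_n(S)=e_1\mathrm{E}_n(S)$.
\end{proposition}

\begin{proof}
Put $\ell=\dim S/\mathfrak mS\le n-2$. The graded $k$-algebra $S/\mathfrak mS$ is finitely generated with degree-$0$ part $k$. By graded Noether normalization \cite[Thm.~1.5.17]{BH} there are homogeneous $h_0,\ldots,h_{\ell-1}\in S$ of positive degrees such that $S/(\mathfrak m,h_0,\ldots,h_{\ell-1})$ is finite over $k$. This remains true when the $h_i$ are replaced by positive powers, because the ideal keeps its radical and a zero-dimensional finitely generated $k$-algebra is finite over $k$. Let $v=(v_0,\ldots,v_{n-1})\in\operatorname{Um}_n(S)$.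

\smallskip
\emph{Claim.} Let $0\le j\le\ell$. After elementary operations, $v_i$ has top form $h_i^{a_i}$ with some $a_i\ge1$ for each $i<j$, and the ideal $I_j=(v_0,\ldots,v_{j-1})$ has height at least $j$.

\smallskip
The height condition is there to keep the induction going: it is what allows the remaining entries to generate, together with $I_j$, an ideal large enough for Lemma~\ref{lem:finite}. For $j=0$ there is nothing to prove. Suppose the claim holds for some $j<\ell$; then $j\le n-3$.

\emph{Making room.} Apply Lemma~\ref{lem:genpos} to $I=I_j$, $a=v_j$ and $v_{j+1},\ldots,v_{n-1}$. After adding multiples of $v_j$ to these later entries, the ideal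
\[
J=(v_0,\ldots,v_{j-1},v_{j+1},\ldots,v_{n-1})
\]
has height at least $j+(n-1-j)=n-1\ge\dim S$. Let $N$ be as in Lemma~\ref{lem:finite} for this $J$.

\emph{Prescribing the top form and raising the height.} We want to add to $v_j$ an element $f\in J$ with top form a high power of $h_j$, and then a correction from $J$ which moves $v_j+f$ out of all minimal primes of $I_j$. The correction depends on $f$, and its degree must be smaller than that of the top form of $f$. The finiteness in Lemma~\ref{lem:avoid} removes the apparent circle: all possible corrections are known before $f$ is chosen.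

Let $p_1,\ldots,p_s$ be the minimal primes of $I_j$ ($s=0$ if $I_j=S$). They have height at most $j$ by Krull's theorem, and $\operatorname{ht}J\ge n-1>j$, so $J$ is contained in none of them. Let $G\subset J$ be the finite set given by Lemma~\ref{lem:avoid}. Choose $a_j\ge1$ such that $a_j\deg h_j$ is at least $N$ and larger than the degrees of all homogeneous components of $v_j$ and of the elements of $G$. Choose $f\in J$ with top form $h_j^{a_j}$, then $g\in G$ with
\[
v_j':=v_j+f+g\notin p_1\cup\cdots\cup p_s .
\]
Then $v_j'$ has top form $h_j^{a_j}$, and replacing $v_j$ by $v_j'$ is an elementary operation since $f+g\in J$. Every prime containing $I_j+(v_j')$ strictly contains some $p_i$, and $\operatorname{ht}p_i\ge j$; so $\operatorname{ht}(I_j+(v_j'))\ge j+1$. The entries $v_0,\ldots,v_{j-1}$ have not changed. This proves the claim for $j+1$.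

\smallskip
\emph{Conclusion.} Take $j=\ell$. By Lemma~\ref{lem:division}, applied to the powers $h_i^{a_i}$, the ring $C=S/(v_0,\ldots,v_{\ell-1})$ is semilocal or zero. The row $(\bar v_\ell,\ldots,\bar v_{n-1})$ over $C$ is unimodular of length $n-\ell\ge2$, and by Lemma~\ref{lem:bass}(b) an element of $\mathrm{E}_{n-\ell}(C)$ carries it to $(1,0,\ldots,0)$. Lift this element to $\mathrm{E}_{n-\ell}(S)$ and apply it to $(v_\ell,\ldots,v_{n-1})$; now $v_\ell\in1+(v_0,\ldots,v_{\ell-1})$. Adding a combination of $v_0,\ldots,v_{\ell-1}$ to $v_\ell$ makes $v_\ell=1$. Hence $v\in e_1\mathrm{E}_n(S)$.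
\end{proof}

\begin{remark}
The inequality $n\ge\dim S+1$ is used only to get $\operatorname{ht}J\ge\dim S$. The inequality $n\ge\ell+2$ gives $j\le n-3$, but its essential use is at the very end: there a remaining row of length one could not be reduced by elementary operations among its entries. If $A$ is a field, then $\ell=\dim S$, and for $n=\dim S+1$ exactly this happens. So the method does not reach length $\dim R+1$ when $R_0$ is a field. No claim is made here on whether the hypothesis $\dim R_0\ge1$ in Theorem~\ref{thm:main} can be weakened.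
\end{remark}

\section{The local--global principle}\label{sec:lg}

To pass from local $R_0$ to arbitrary $R_0$ we use a standard patching principle due to Suslin: a row over $B[T]$ that is elementarily equivalent to its value at $T=0$ locally on $\operatorname{Spec}B$ is so globally. Here is a proof. The key is that certain conjugates of elementary matrices have no denominators after rescaling the variable. The condition $n\ge3$ enters in the following lemma, which needs a third index.

\begin{lemma}\label{lem:suslin}
Let $C$ be a ring, $n\ge3$, $u\in C^n$ a column, $i\ne k$, $b\in C$. Then $I+b\,u(u_k\varepsilon_i-u_i\varepsilon_k)\in\mathrm{E}_n(C)$.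
\end{lemma}

\begin{proof}
Put $\rho=b(u_k\varepsilon_i-u_i\varepsilon_k)$, $x=u_i\varepsilon_i^\top+u_k\varepsilon_k^\top$ and $u''=u-x$. Since $\rho x=b(u_ku_i-u_iu_k)=0$,
\[
I+u\rho=(I+u''\rho)(I+x\rho).
\]
The column $u''$ is zero in positions $i,k$, and $\rho$ is zero outside them, so $I+u''\rho$ is the product of the matrices $e_{li}(bu_lu_k)$ and $e_{lk}(-bu_lu_i)$ with $l\ne i,k$. For the second factor choose $l\ne i,k$ and put $P=x\varepsilon_l$, $Q=\varepsilon_l^\top\rho$. As $x$ and $\rho$ vanish in position $l$ and $\rho x=0$, we have $P^2=Q^2=QP=0$, while $PQ=x\rho$. Hence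
\[
(I+P)(I+Q)(I-P)(I-Q)=(I+P+Q+PQ)(I-P-Q+PQ)=I+PQ=I+x\rho .
\]
The nonzero entries of $P$ lie in column $l$ off the diagonal and those of $Q$ in row $l$ off the diagonal, so $I\pm P$ and $I\pm Q$ are products of elementary matrices.
\end{proof}

\begin{lemma}\label{lem:denominators}
Let $C$ be a ring, $s\in C$, $n\ge3$, and let $\theta(Z)\in\mathrm{E}_n(C_s[Z])$ with $\theta(0)=I$. Then there are $N\geq 1$ and $\theta^*(Z)\in\mathrm{E}_n(C[Z])$ with $\theta^*(0)=I$ whose image over $C_s[Z]$ is $\theta(s^NZ)$.
\end{lemma}

\begin{proof}
Write $\theta=\prod_{l=1}^me_{i_lj_l}(g_l)$ with $g_l=g_l(0)+Zf_l(Z)$, and put $\gamma_l=\prod_{r\le l}e_{i_rj_r}(g_r(0))$. Then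
\[
\theta=\prod_l e_{i_lj_l}(g_l(0))\,e_{i_lj_l}(Zf_l)=\prod_l\gamma_{l-1}^{-1}\gamma_l\,e_{i_lj_l}(Zf_l)=\Bigl(\prod_l\gamma_l\,e_{i_lj_l}(Zf_l)\,\gamma_l^{-1}\Bigr)\gamma_m,
\]
where $\gamma_0=I$, and $\gamma_m=\theta(0)=I$. It suffices to treat each factor for all large $N$, and then to take a common $N$.

A factor has the form $I+Zf\,uw$, where $u$ is a column of some $\gamma\in\mathrm{E}_n(C_s)$ and $w$ is a row of $\gamma^{-1}$ with different index. So $wu=0$, and the row $x$ of $\gamma^{-1}$ with the same index as $u$ satisfies $xu=1$. Therefore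
\[
\sum_{i,k}w_ix_k(u_k\varepsilon_i-u_i\varepsilon_k)=(xu)\,w-(wu)\,x=w .
\]
The terms with $i=k$ are zero. Since $(u_k\varepsilon_i-u_i\varepsilon_k)u=0$ for all $i,k$, the mixed terms in the following product vanish:
\[
I+Zf\,uw=\prod_{i\ne k}\bigl(I+Zf\,w_ix_k\,u(u_k\varepsilon_i-u_i\varepsilon_k)\bigr).
\]
Write $u=u'/s^p$, $w_ix_k=c_{ik}/s^q$ and $f=F/s^{q'}$ with $u'\in C^n$, $c_{ik}\in C$ and $F\in C[Z]$. For $N\ge \max(1,2p+q+q')$, the substitution $Z\mapsto s^NZ$ turns the $(i,k)$ factor into the image of
\[
I+s^{N-2p-q-q'}Z\,F(s^NZ)\,c_{ik}\,u'(u'_k\varepsilon_i-u'_i\varepsilon_k).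
\]
By Lemma~\ref{lem:suslin}, applied over $C[Z]$, this matrix lies in $\mathrm{E}_n(C[Z])$, and it is $I$ at $Z=0$.
\end{proof}

\begin{lemma}[Local--global principle]\label{lem:lg}
Let $B$ be a ring, $n\ge3$ and $w(T)\in\operatorname{Um}_n(B[T])$. If $w(T)\in w(0)\mathrm{E}_n(B_M[T])$ for every maximal ideal $M$ of $B$, then $w(T)\in w(0)\mathrm{E}_n(B[T])$.
\end{lemma}

\begin{proof}
Let
\[
\mathcal Q=\{s\in B:\ w(T+sZ)\in w(T)\,\mathrm{E}_n(B[T,Z])\}.
\]
This is an ideal. It contains $0$, and it is closed under multiples by the substitution $Z\mapsto aZ$. For $s,s'\in\mathcal Q$ substitute $T\mapsto T+s'Z$ in the relation for $s$ to get $w(T+s'Z+sZ)\in w(T+s'Z)\,\mathrm{E}_n(B[T,Z])=w(T)\,\mathrm{E}_n(B[T,Z])$.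

We show that $\mathcal Q$ lies in no maximal ideal $M$. The relation over $B_M[T]$ involves finitely many denominators, so there are $s\in B\setminus M$ and $\sigma(T)\in\mathrm{E}_n(B_s[T])$ with $w(T)=w(0)\sigma(T)$ over $B_s[T]$. At $T=0$ this says $w(0)\sigma(0)=w(0)$, so we may replace $\sigma$ by $\sigma(0)^{-1}\sigma$ and assume $\sigma(0)=I$. Put $\theta(T,Z)=\sigma(T)^{-1}\sigma(T+Z)$. Then $\theta(T,0)=I$ and $w(T)\theta(T,Z)=w(0)\sigma(T+Z)=w(T+Z)$ over $B_s[T,Z]$. Lemma~\ref{lem:denominators} with $C=B[T]$ yields $N$ and $\theta^*(T,Z)\in\mathrm{E}_n(B[T,Z])$ with $\theta^*(T,0)=I$ and image $\theta(T,s^NZ)$ over $B_s[T,Z]$. The row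
\[
D(T,Z)=w(T+s^NZ)-w(T)\,\theta^*(T,Z)
\]
over $B[T,Z]$ vanishes at $Z=0$ and becomes zero over $B_s[T,Z]$. So $D=\sum_{m\ge1}D_m(T)Z^m$ with $s^kD_m=0$ for all $m$ and some $k\geq 1$, and $D(T,s^kZ)=\sum_{m\ge1}s^{km}D_mZ^m=0$. Hence $w(T+s^{N+k}Z)=w(T)\theta^*(T,s^kZ)$, that is, $s^{N+k}\in\mathcal Q\setminus M$.

Therefore $1\in\mathcal Q$ and $w(T+Z)\in w(T)\,\mathrm{E}_n(B[T,Z])$. Set $T=0$ and rename $Z$ as $T$.
\end{proof}

\section{Proof of Theorem~\ref{thm:compare}}\label{sec:proofs}

A grading provides a path from a row to its degree-$0$ part: multiply the component of degree $i$ by $T^i$ and let $T$ run from $1$ to $0$. Localizing at a maximal ideal $M$ of $R$ would destroy the grading, and with it this path; so we localize at maximal ideals of $R_0$ first.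

\begin{proof}[Proof of Theorem~\ref{thm:compare}]
Let $\varphi:R\to R[T]$ be the ring homomorphism with $\varphi(a)=aT^i$ for $a\in R_i$. For $v\in\operatorname{Um}_n(R)$ put $w(T)=\varphi(v)\in\operatorname{Um}_n(R[T])$. Then $w(0)=v(0)$ and $w(1)=v$.

Let $M$ be a maximal ideal of $R$, and choose a maximal ideal $\mathfrak m\supseteq M\cap R_0$ of $R_0$. No element of $R_0\setminus\mathfrak m$ lies in $M$, so $R_M$ is a localization of $S:=R_{\mathfrak m}$. The ring $S$ is graded over the local ring $(R_0)_{\mathfrak m}$, and $S/\mathfrak mS=R/\mathfrak mR$ because $R/\mathfrak mR$ is already an algebra over the field $R_0/\mathfrak m$. By \eqref{eq:hyp}, Proposition~\ref{prop:local} applies to $S$: over $S$ we have $v=e_1\sigma$ with $\sigma\in\mathrm{E}_n(S)$. Apply the homomorphism $S\to S[T]$, $a\mapsto aT^i$ for $a\in S_i$, which is compatible with $\varphi$. It carries $\sigma$ to some $\sigma(T)\in\mathrm{E}_n(S[T])$, and $w(T)=e_1\sigma(T)$. Hence $w(0)=e_1\sigma(0)$ and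
\[
w(T)=w(0)\,\sigma(0)^{-1}\sigma(T)\in w(0)\,\mathrm{E}_n(S[T]).
\]
Mapping $S$ to $R_M$ gives $w(T)\in w(0)\,\mathrm{E}_n(R_M[T])$ for every $M$. By Lemma~\ref{lem:lg} with $B=R$, we get $w(T)\in w(0)\,\mathrm{E}_n(R[T])$, and $T=1$ gives $v\in v(0)\,\mathrm{E}_n(R)$.

So the map of orbit sets is surjective. It is injective: if $u,u'\in\operatorname{Um}_n(R_0)$ and $u=u'\sigma$ with $\sigma\in\mathrm{E}_n(R)$, the retraction $R\to R/R_+=R_0$ gives $u\in u'\mathrm{E}_n(R_0)$. It sends the class of $e_1$ to the class of $e_1$, which proves the last assertion.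
\end{proof}

\section{Complements}\label{sec:complements}

\subsection*{Graded rings that are not domains}

\begin{proposition}\label{prop:nondomain}
Let $R$ be a Noetherian graded ring with $\dim R=d\ge2$ such that $p\cap R_0$ is not a maximal ideal of $R_0$ for each minimal prime $p$ of $R$ with $\dim R/p=d$. Then
\[
\operatorname{Um}_{d+1}(R)=e_1\mathrm{E}_{d+1}(R)\iff\operatorname{Um}_{d+1}(R_0)=e_1\mathrm{E}_{d+1}(R_0).
\]
Both equalities hold if, in addition, no minimal prime $p$ with $\dim R/p=d$ contains $R_+$.
\end{proposition}

\begin{proof}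
Suppose $\dim R/\mathfrak mR=d$ for a maximal ideal $\mathfrak m$ of $R_0$. The bottom prime $p$ of a chain of length $d$ of primes containing $\mathfrak mR$ is a minimal prime of $R$ with $\dim R/p=d$ and $p\cap R_0=\mathfrak m$, which is excluded. So $\dim R/\mathfrak mR\le d-1$ for all $\mathfrak m$, and Theorem~\ref{thm:compare} applies with $n=d+1$. For the last statement: if $\dim R_0=d$, a chain of length $d$ of primes containing $R_+$ starts at a minimal prime $p\supseteq R_+$ with $\dim R/p=d$. If there is no such $p$, then $\dim R_0\le d-1$ and Lemma~\ref{lem:bass}(a) applies to $R_0$.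
\end{proof}

For $R=A[T]$ with $\dim A=d-1\ge1$, the minimal primes are $p_0A[T]$ with $p_0\subset A$ minimal. If $\dim A[T]/p_0A[T]=d$, then $\dim A/p_0=d-1\ge1$, so $p_0$ is not maximal, and $T\notin p_0A[T]$. The proposition thus recovers Suslin's theorem $\operatorname{Um}_{d+1}(A[T])=e_1\mathrm{E}_{d+1}(A[T])$.

\subsection*{Consequences of Theorem~\ref{thm:main}}

\begin{corollary}
Let $R$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[\textup{(a)}] $\operatorname{Um}_n(R)=e_1\mathrm{E}_n(R)$ for all $n\ge d+1$.
\item[\textup{(b)}] Every stably free $R$-module of rank at least $d$ is free.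
\item[\textup{(c)}] The map $\mathrm{GL}_d(R)\to K_1(R)$ is surjective.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) For $n=d+1$ this is Theorem~\ref{thm:main}, and for $n\ge d+2$ it is Lemma~\ref{lem:bass}(a).

(b) Let $P\oplus R^m\cong R^{r+m}$ with $m\ge1$, $r\ge d$. The module $P'=P\oplus R^{m-1}$ is the kernel of a surjection $R^{r+m}\to R$, given by a unimodular row of length $r+m\ge d+1$. By (a), a change of basis turns this row into $e_1$, so $P'\cong R^{r+m-1}$. Repeat with $m-1$ in place of $m$ until $m=0$.

(c) Let $\alpha\in\mathrm{GL}_n(R)$ with $n\ge d+1$. By (a), $e_1\alpha=e_1\sigma$ with $\sigma\in\mathrm{E}_n(R)$. The matrix $\alpha\sigma^{-1}$ has first row $e_1$; subtracting multiples of its first row from the others brings it to the form $\left(\begin{smallmatrix}1&0\\0&\alpha'\end{smallmatrix}\right)$ with $\alpha'\in\mathrm{GL}_{n-1}(R)$. So $\alpha$ and $\alpha'$ have the same class in $K_1(R)$, and we repeat until $n=d$.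
\end{proof}

\subsection*{Sharpness}

\begin{proposition}\label{prop:sphere}
For $m\ge2$ let $B_m=\mathbb R[x_1,\ldots,x_m]/(x_1^2+\cdots+x_m^2-1)$. This is a regular domain of dimension $m-1$, and the row $(x_1,\ldots,x_m)\in\operatorname{Um}_m(B_m)$ does not lie in $e_1\mathrm{E}_m(B_m)$.
\end{proposition}

\begin{proof}
The polynomial $g=1-x_2^2-\cdots-x_m^2$ takes negative values, so it is not a square in $\mathbb R[x_2,\ldots,x_m]$. Hence $x_1^2-g$ is irreducible, and $B_m$ is a domain of dimension $m-1$. It is regular by the Jacobian criterion, since the partial derivatives $2x_i$ generate the unit ideal: $\sum_ix_i\cdot2x_i=2$. The row is unimodular because $\sum_ix_i^2=1$.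

Suppose $(x_1,\ldots,x_m)=e_1\sigma$ with $\sigma=\prod_le_{i_lj_l}(f_l)$, $f_l\in B_m$. For $\lambda\in[0,1]$ put $\sigma_\lambda=\prod_le_{i_lj_l}(\lambda f_l)$. Evaluating at points $P$ of the sphere $S^{m-1}$, we obtain a continuous map
\[
S^{m-1}\times[0,1]\to\mathbb R^m\setminus0,\qquad(P,\lambda)\mapsto e_1\sigma_\lambda(P),
\]
which is the inclusion for $\lambda=1$ and the constant $e_1$ for $\lambda=0$. But the inclusion $S^{m-1}\hookrightarrow\mathbb R^m\setminus0$ is not null-homotopic.
\end{proof}

\emph{The length $d+1$ in Theorem~\ref{thm:main} is optimal for every $d\ge2$.} Let $R=B_d[T]$ with $\deg T=1$. This is a regular graded domain of finite type over $\mathbb R$, with $\dim R=d$ and $\dim R_0=d-1\ge1$. If $(x_1,\ldots,x_d)$ were in $e_1\mathrm{E}_d(R)$, then setting $T=0$ would put it in $e_1\mathrm{E}_d(B_d)$, contrary to Proposition~\ref{prop:sphere}. So $\operatorname{Um}_d(R)\ne e_1\mathrm{E}_d(R)$.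

\emph{The domain hypothesis cannot be omitted.} For $d\ge2$ let $R=B_{d+1}[T]/(T^2)$ with $\deg T=1$. Then $\dim R=\dim R_0=d$ and $R_+\ne0$, but setting $T=0$ shows as before that $(x_1,\ldots,x_{d+1})\in\operatorname{Um}_{d+1}(R)$ is not in $e_1\mathrm{E}_{d+1}(R)$. Here the only minimal prime is $(T)=R_+$. It meets $R_0$ in $0$, which is not maximal, so this example also shows that the additional condition at the end of Proposition~\ref{prop:nondomain} cannot be dropped.

\begin{thebibliography}{9}
\bibitem{Ban} Sourjya Banerjee, \emph{Stability theorems for positively graded domains and a question of Lindel}, arXiv:2306.12778 (2023).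
\bibitem{BH} Bruns and Herzog, \emph{Cohen--Macaulay Rings}.
\bibitem{Mat} Matsumura, \emph{Commutative Ring Theory}.
\end{thebibliography}

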